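\title{The Myhill property for algebraic cellular automata without completeness or irreducibility}

\begin{abstract}
A pre-injective algebraic cellular automaton over an amenable group is surjective when its alphabet is the set of points of an irreducible complete variety over an algebraically closed field $K$. We show that neither hypothesis on the variety can be removed. Over any group with an element of infinite order, we construct pre-injective, non-surjective algebraic cellular automata on irreducible affine varieties when $K$ is countable or has positive characteristic, and on complete varieties with two irreducible components when $K$ is not algebraic over a finite field. The last condition is sharp: over $\overline{\mathbb F}_p$, pre-injectivity implies surjectivity for all complete varieties and all amenable groups. Over locally finite groups it implies bijectivity for all varieties and all $K$.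
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be a group and $A$ a set, the \emph{alphabet}. The elements of $A^G=\{c\colon G\to A\}$ are called \emph{configurations}, and $G$ acts on them by the shift $(gc)(h)=c(g^{-1}h)$. A map $\tau\colon A^G\to A^G$ is a \emph{cellular automaton} over $(G,A)$ if there are a finite set $M\subset G$, called a \emph{memory set}, and a map $\mu\colon A^M\to A$, the \emph{local defining map}, such that $\tau(c)(g)=\mu((g^{-1}c)|_M)$ for all $c\in A^G$ and $g\in G$. Since $(g^{-1}c)(m)=c(gm)$, this reads
\begin{equation}\label{eq:ca}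
\tau(c)(g)=\mu\bigl((c(gm))_{m\in M}\bigr).
\end{equation}
The output at $g$ is computed from the input on the finite window $gM$, by a rule that does not depend on $g$. A \emph{pattern} is an element $\pi\in A^\Omega$ with $\Omega\subset G$ finite and nonempty; it \emph{occurs in the image} of $\tau$ if $\pi=\tau(c)|_\Omega$ for some $c\in A^G$.

The map $\tau$ is \emph{pre-injective} if $\tau(c_1)=\tau(c_2)$ implies $c_1=c_2$ whenever $c_1$ and $c_2$ differ at only finitely many elements of $G$. In other words, no finite modification of the input is invisible in the output. This is weaker than injectivity. For $G=\mathbb Z$ and $A$ a field, the automaton $\tau(c)(n)=c(n)-c(n-1)$ sends all constant configurations to $0$, but it is pre-injective, because the outputs of $c_1$ and $c_2$ differ at the leftmost site where $c_1$ and $c_2$ differ. We say that the \emph{Myhill property} holds for a class of cellular automata if every pre-injective member of the class is surjective.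

Throughout, $K$ is an algebraically closed field, a \emph{variety} over $K$ is a reduced $K$-scheme of finite type, and a variety is \emph{complete} if it is proper over $K$. Let $X$ be a variety and $A=X(K)$ its set of $K$-points. For a finite set $M$ let $X^M$ be the fibered product over $K$ of copies of $X$ indexed by $M$, so that $X^M(K)=A^M$. An \emph{algebraic cellular automaton} over $(G,X,K)$ is a cellular automaton $\tau\colon A^G\to A^G$ that admits a memory set $M$ whose local defining map $\mu\colon X^M(K)\to X(K)$ is induced by a morphism of $K$-schemes $f\colon X^M\to X$.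

Recall that $G$ is \emph{amenable} if for every finite $S\subset G$ and every $\varepsilon>0$ there is a finite nonempty $F\subset G$ with $|Fs\setminus F|\le\varepsilon|F|$ for all $s\in S$. The group $\mathbb Z$ is amenable (take long intervals). So is every \emph{locally finite} group, that is, every group whose finitely generated subgroups are finite (take $F=\langle S\rangle$).

\begin{theorem}[{\cite[Theorem 1]{CCP}}]\label{thm:CCP}
Let $G$ be an amenable group and $X$ an irreducible complete variety over $K$. Then every pre-injective algebraic cellular automaton over $(G,X,K)$ is surjective.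
\end{theorem}

The question we answer, posed in \cite{CCP}, is whether either hypothesis on $X$ can be removed.
\begin{itemize}
\item[(a)] If $G$ is amenable and $X$ is irreducible but not assumed complete, is every pre-injective algebraic cellular automaton over $(G,X,K)$ surjective?
\item[(b)] If $G$ is amenable and $X$ is complete but not assumed irreducible, is every pre-injective algebraic cellular automaton over $(G,X,K)$ surjective?
\end{itemize}

\subsection{Two test cases}

The two simplest cases both suggest the answer yes. Suppose first that the memory set is $\{1_G\}$. Then $\tau$ applies $\mu\colon X(K)\to X(K)$ at each site, $\tau$ is pre-injective exactly when $\mu$ is injective, and the following theorem gives surjectivity with no hypothesis on $X$.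

\begin{theorem}[{\cite{Ax}, \cite[10.4.11]{EGA}}]\label{thm:Ax}
An endomorphism of a $K$-scheme of finite type that is injective on $K$-points is surjective on $K$-points.
\end{theorem}

Suppose next that $X$ is a disjoint union of finitely many copies of $\operatorname{Spec}K$. This variety is complete, and it is reducible as soon as it has two points. Every map $A^M\to A$ is then induced by a morphism, so algebraic cellular automata are just cellular automata with finite alphabet, and one half of the Garden of Eden theorem applies.

\begin{theorem}[{\cite{CMS}; for arbitrary amenable groups \cite[Ch.~5]{CC}}]\label{thm:GoE}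
Let $G$ be an amenable group and $A$ a finite set. Then every pre-injective cellular automaton over $(G,A)$ is surjective.
\end{theorem}

\subsection{Results}

Nevertheless, the answer to both (a) and (b) is no, already for $G=\mathbb Z$.

\begin{theorem}\label{thm:A}
Let $G$ be a group with an element of infinite order.
\begin{itemize}
\item[(1)] If $K$ is countable, there is a pre-injective, non-surjective algebraic cellular automaton over $(G,\mathbb A^{10}_K,K)$.
\item[(2)] If $\operatorname{char}K=p>0$ and $K$ is not algebraic over $\mathbb F_p$, there are an irreducible affine variety $X$ of dimension $3$ and a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$. In this example a pattern on a single site already fails to occur in the image.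
\end{itemize}
\end{theorem}

An algebraically closed field of characteristic $p$ that is algebraic over $\mathbb F_p$ is $\overline{\mathbb F}_p$, which is countable. So the statement in (a) fails over every algebraically closed field of positive characteristic and over every countable algebraically closed field, such as $\overline{\mathbb Q}$.

\begin{theorem}\label{thm:B}
Let $G$ be a group with an element of infinite order. If $K$ is not algebraic over a finite field, there are a complete variety $X$ with two irreducible components and a pre-injective, non-surjective algebraic cellular automaton over $(G,X,K)$.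
\end{theorem}

The two test cases do extend, and they mark the limits of these constructions. The case of finite alphabets extends to the algebraic closures of finite fields, and the case $M=\{1_G\}$ to locally finite groups.

\begin{theorem}\label{thm:C}
Let $K=\overline{\mathbb F}_p$, let $G$ be an amenable group, let $X$ be any variety over $K$, and let $\tau$ be a pre-injective algebraic cellular automaton over $(G,X,K)$. Then every pattern occurs in the image of $\tau$. If $X$ is complete, reducible or not, then $\tau$ is surjective. Hence, for an algebraically closed field $K$, the Myhill property holds for all complete varieties over $K$ and all amenable groups if and only if $K$ is the algebraic closure of a finite field.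
\end{theorem}

\begin{proposition}\label{prop:D}
If $G$ is locally finite, then every pre-injective algebraic cellular automaton over $(G,X,K)$ is bijective, for every $K$ and every variety $X$ over $K$.
\end{proposition}

We do not decide whether counterexamples to (a) exist over uncountable fields of characteristic $0$, nor what happens for infinite amenable torsion groups that are not locally finite. Neither case is needed to answer (a) and (b).

\subsection{Where the two hypotheses enter}\label{subsec:count}

To see where counterexamples can live, it helps to derive the conclusion of Theorem~\ref{thm:CCP} in the case $G=\mathbb Z$, $M=\{-1,0\}$ and watch the hypotheses. Let $X\neq\emptyset$ have dimension $r$ and let $\tau$ be pre-injective. For $\ell\ge1$ let $P_\ell\subset A^\ell$ be the set of words $(\tau(c)(1),\dots,\tau(c)(\ell))$. It is the image of $X^{\ell+1}(K)$ under a morphism $X^{\ell+1}\to X^\ell$. Write $\dim P_\ell$ for the dimension of its Zariski closure.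

\emph{Step 1: $\dim P_\ell=\ell r$, for any $X$.} Fix $a\in A$ and consider the configurations equal to $a$ outside $\{1,\dots,n\}$. Their images agree outside $\{1,\dots,n+1\}$, so by pre-injectivity such a configuration is determined by its output word on $\{1,\dots,n+1\}$. Thus $P_{n+1}$ contains the image of a morphism $X^n\to X^{n+1}$ that is injective on $K$-points, and $\dim P_{n+1}\ge nr$. Cutting a word of length $j\ell$ into $j$ words of length $\ell$ gives $P_{j\ell}\subset (P_\ell)^j$. Hence $j\dim P_\ell\ge(j\ell-1)r$, and $j>r$ gives $\dim P_\ell>\ell r-1$.

\emph{Step 2.} If $X$ is irreducible, so is $X^\ell$, and a proper closed subset has smaller dimension. Hence $P_\ell$ is dense.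

\emph{Step 3.} If $X$ is complete, $P_\ell$ is closed. Together with Step 2, every pattern occurs.

\emph{Step 4.} If $X$ is complete and every pattern occurs, then $\tau$ is surjective (Lemma~\ref{lem:closed} below).

Each of the last three steps can fail. In the example for Theorem~\ref{thm:B} the set $P_1$ is one of two components of equal dimension, so Step 2 fails. In the example for Theorem~\ref{thm:A}(2) the set $P_1$ is dense but not closed, so Step 3 fails. These two examples share one mechanism, described in Section~\ref{sec:digit} and applied in Sections~\ref{sec:B} and~\ref{sec:A2}. In the example for Theorem~\ref{thm:A}(1), in Section~\ref{sec:A1}, every pattern occurs and only Step 4 fails. Section~\ref{sec:positive} proves Theorem~\ref{thm:C} and Proposition~\ref{prop:D}.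

\section{Preliminaries}\label{sec:prelim}

\subsection{Points of varieties}\label{subsec:points}

We use the following standard facts about $K$-schemes $X$, $T$ of finite type.
\begin{itemize}
\item[(V1)] By the Nullstellensatz, $X(K)$ is the set of closed points of $X$, and it is nonempty if $X$ is. The closed subsets of $X(K)$ in the Zariski topology are the sets $Z(K)$ with $Z\subset X$ closed. Every decreasing sequence of closed subsets stabilizes.
\item[(V2)] A product of varieties is a variety. If $X$ and $T$ are closed subvarieties of affine spaces, a map $X(K)\to T(K)$ is induced by a morphism exactly when it is the restriction of a polynomial map.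
\item[(V3)] Projective varieties are complete, and so are finite products and finite disjoint unions of complete varieties. If $X$ is complete, the projection $\pi\colon X\times T\to T$ maps closed sets to closed sets. This also holds on $K$-points: if $Z\subset X\times T$ is closed, the fiber of $Z$ over a $K$-point of $\pi(Z)$ is a nonempty scheme of finite type, so it has a $K$-point, and $\pi(Z(K))=\pi(Z)(K)$.
\end{itemize}

\subsection{Reduction to a subgroup}

An automaton whose memory set lies in a subgroup $H$ acts independently on the left cosets of $H$.

\begin{lemma}\label{lem:sub}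
Let $H$ be a subgroup of $G$, let $M\subset H$ be finite, let $\mu\colon A^M\to A$ be a map, and let $\tau_H\colon A^H\to A^H$ and $\tau_G\colon A^G\to A^G$ be defined by \eqref{eq:ca}. Then $\tau_G$ is injective (respectively pre-injective, surjective) if and only if $\tau_H$ is. If every pattern occurs in the image of $\tau_G$, the same holds for $\tau_H$.
\end{lemma}

\begin{proof}
Write $G=\bigsqcup_{r\in R}rH$ with $1_G\in R$, and for $c\in A^G$ define $c_r\in A^H$ by $c_r(h)=c(rh)$. The map $c\mapsto(c_r)_{r\in R}$ is a bijection $A^G\to(A^H)^R$. Since $hm\in H$ for $h\in H$ and $m\in M$, formula \eqref{eq:ca} gives $\tau_G(c)_r=\tau_H(c_r)$. So $\tau_G$ is a product of copies of $\tau_H$, and it is injective or surjective if $\tau_H$ is. If $c,c'\in A^G$ differ at finitely many places, so do $c_r$ and $c'_r$ for each $r$; hence $\tau_G$ is pre-injective if $\tau_H$ is.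

Conversely, let $c_1\ne c_2$ in $A^H$ have the same image under $\tau_H$. Extend both to $G$ by $c_1$ on every coset $rH\neq H$. The extensions have the same image under $\tau_G$ and differ exactly where $c_1$ and $c_2$ differ. This gives the converse for injectivity and for pre-injectivity. The converse for surjectivity and the last claim follow from $\tau_G(c)|_H=\tau_H(c|_H)$.
\end{proof}

If $\mu$ is induced by a morphism, both $\tau_H$ and $\tau_G$ are algebraic. An element of infinite order generates a subgroup isomorphic to $\mathbb Z$, so it suffices to prove Theorems~\ref{thm:A} and~\ref{thm:B} for $G=\mathbb Z$. (For the last sentence of Theorem~\ref{thm:A}(2), note that a one-site pattern occurs in the image if and only if it lies in $\mu(A^M)$, which does not depend on the group.) All examples below have $G=\mathbb Z$ and memory set $\{-1,0\}$.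

\section{Storing a lost digit in a group coordinate}\label{sec:digit}

By Theorem~\ref{thm:Ax}, an endomorphism $f$ of a variety $Y$ that is not surjective is not injective either: it loses information. To build a pre-injective automaton whose first coordinate is $f$, we must record the lost information elsewhere. If it is recorded at the same site only, Theorem~\ref{thm:Ax} applies to the enlarged alphabet and forces surjectivity. The way out is to let the record propagate along $\mathbb Z$ so that it can never be erased. The smallest example drops both hypotheses of Theorem~\ref{thm:CCP}.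

\begin{example}\label{ex:toy}
Let $\operatorname{char}K=0$ and let $X=\{0,1\}\times\mathbb A^1$ be the disjoint union of two lines. Write a configuration as $(\varepsilon,s)$ with $\varepsilon(n)\in\{0,1\}$ and $s(n)\in K$, and put
\[
\tau(\varepsilon,s)(n)=\bigl(0,\ s(n)-2s(n-1)-\varepsilon(n)\bigr).
\]
The image lies in the first line at every site, so $\tau$ is not surjective. Let $(\varepsilon,s)$ and $(\varepsilon',s')$ agree at all $n<0$ and have the same image. Then $\delta=s-s'$ and $e=\varepsilon-\varepsilon'$ satisfy $\delta(n)=2\delta(n-1)+e(n)$ with $e(n)\in\{-1,0,1\}$. If $e(0)=0$, then $\delta(0)=0$ and the configurations also agree at $0$. If $e(0)=1$, then $\delta(0)=1$, $\delta(1)\in\{1,2,3\}$, and in general $\delta(n)\ge2\cdot1-1=1$ for all $n\ge 0$. A change of the bit at one site can be hidden from the output only by changing $s$ at every later site. The case $e(0)=-1$ is the same with the two configurations exchanged, so $\tau$ is pre-injective.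
\end{example}

The following lemma isolates the mechanism. It is a statement about sets and abelian groups.

\begin{lemma}\label{lem:digit}
Let $Y$ be a nonempty set, $P$ an abelian group, $\lambda$ an endomorphism of $P$, and $f\colon Y\to Y$, $\varphi\colon Y\to P$ maps. Define $\tau\colon(Y\times P)^{\mathbb Z}\to(Y\times P)^{\mathbb Z}$ by
\[
\tau(y,s)(n)=\bigl(f(y(n)),\ s(n)-\lambda s(n-1)-\varphi(y(n))\bigr),
\]
and let $D=\{\varphi(a)-\varphi(a'):\ a,a'\in Y,\ f(a)=f(a')\}$. Then $\tau$ is pre-injective if and only if both of the following hold:
\begin{itemize}
\item[(i)] the map $(f,\varphi)\colon Y\to Y\times P$ is injective;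
\item[(ii)] if $e_0,\dots,e_r\in D$ and $\sum_{j=0}^r\lambda^je_j=0$, then $e_0=\dots=e_r=0$.
\end{itemize}
If $b\in Y\setminus f(Y)$, then no one-site pattern $(b,s)$ occurs in the image of $\tau$.
\end{lemma}

\begin{proof}
The last sentence is read off from the first coordinate. Assume (i) and (ii), and let $(y,s)$ and $(y',s')$ differ at finitely many places and have the same image. Put $\delta=s-s'$ and $e(n)=\varphi(y(n))-\varphi(y'(n))$. The first coordinates give $f(y(n))=f(y'(n))$, so $e(n)\in D$, and the second coordinates give $\delta(n)=\lambda\delta(n-1)+e(n)$. Choose integers $n_0\le N$ such that $\delta(n)=e(n)=0$ for $n<n_0$ and for $n\ge N$. By induction on $n$,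
\begin{equation}\label{eq:delta}
\delta(n)=\sum_{k=n_0}^{n}\lambda^{n-k}e(k)\qquad(n\ge n_0).
\end{equation}
Taking $n=N$ and using (ii) gives $e(k)=0$ for $n_0\le k\le N$, so $e=0$. Then $\delta=0$ by \eqref{eq:delta}, and $y=y'$ by (i).

Conversely, if (i) fails for a pair $a\neq a'$, replacing $a$ by $a'$ at one site does not change the image. Suppose (ii) fails for $e_j=\varphi(a_j)-\varphi(a'_j)$ with $f(a_j)=f(a_j')$, $0\le j\le r$. Put $y(-j)=a_j$ and $y'(-j)=a'_j$ for $0\le j\le r$, and $y(n)=y'(n)=a_0$ for all other $n$. Let $s'=0$, and let $s(n)$ be $0$ for $n<-r$ and the right side of \eqref{eq:delta}, with $n_0=-r$, for $n\ge -r$. Then $s(0)=\sum_j\lambda^je_j=0$ and $s(n)=\lambda^ns(0)=0$ for $n>0$. So $(y,s)$ and $(y',s')$ differ at finitely many places and have the same image, and $y\ne y'$ because some $e_j$ is nonzero.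
\end{proof}

Condition (ii) says that $0$ has only the trivial expansion in base $\lambda$ with digits in $D$. It cannot hold if $P$ is finite and $D$ contains some $e\ne0$. In that case two of the sums $e+\lambda e+\dots+\lambda^ie$ coincide, and their difference is a nontrivial expansion of $0$. This is consistent with Theorem~\ref{thm:GoE}, and it is the reason why the fields $\overline{\mathbb F}_p$, which are unions of finite fields, are excluded in the next two sections.

\section{A complete variety with two components}\label{sec:B}

To make Example~\ref{ex:toy} complete we must replace the additive group $\mathbb A^1$ by a complete group variety. The example used only that $\delta(n)$ is an integer multiple of the element $1\in K$, which has infinite order. So an elliptic curve with a point of infinite order can take the place of the line.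

Recall that an elliptic curve $\mathcal E$ over a field $k$ is the smooth projective plane cubic defined by a nonsingular Weierstrass equation with coefficients in $k$. Its points form an abelian group whose neutral element $O$ is the point at infinity. Addition and inversion are morphisms defined over $k$, and for $n\ge1$ multiplication by $n$ is a finite morphism $[n]\colon\mathcal E\to\mathcal E$ defined over $k$.

\begin{lemma}\label{lem:elliptic}
If $K$ is not algebraic over a finite field, there are an elliptic curve $\mathcal E$ over $K$ and a point $Q\in\mathcal E(K)$ of infinite order.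
\end{lemma}

\begin{proof}
\emph{Characteristic $0$.} Take $\mathcal E\colon y^2=x^3-2$ and $Q=(3,5)$; indeed $25=27-2$. The tangent at $Q$ has slope $3x^2/(2y)=27/10$, so the duplication formula gives $x(2Q)=(27/10)^2-2\cdot 3=129/100$. The Nagell--Lutz theorem states that on an elliptic curve $y^2=x^3+ax+b$ with $a,b\in\mathbb Z$, every rational torsion point other than $O$ has integer coordinates. Hence $2Q$ is not torsion, and neither is $Q$.

\emph{Characteristic $p>0$.} Take $y^2+y=x^3$ for $p=2$, $y^2=x^3-x$ for $p=3$, and $y^2=x^3+1$ for $p\ge5$. These equations are nonsingular. For $p=2$ the partial derivative in $y$ is $1$. For $p=3$ the cubic has the distinct roots $0,1,-1$, and for $p\geq5$ the cubic $x^3+1$ has discriminant $-27\ne0$. The curve is defined over $\mathbb F_p$, so the kernel of $[n]$ is a finite $\mathbb F_p$-scheme. A $K$-point of such a scheme has residue field finite over $\mathbb F_p$. Therefore torsion points other than $O$ have coordinates algebraic over $\mathbb F_p$. By hypothesis $K$ contains an element $t$ transcendental over $\mathbb F_p$, and since $K$ is algebraically closed there is a point $Q=(t,y_0)\in\mathcal E(K)$. It has infinite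 order.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal E$ and $Q$ be as in Lemma~\ref{lem:elliptic}, and let $X=\{0,1\}\times\mathcal E$ be the disjoint union of two copies of $\mathcal E$. It is complete by (V3) and has two irreducible components. Define
\[
\tau(\varepsilon,s)(n)=\bigl(0,\ s(n)-2s(n-1)-\varepsilon(n)Q\bigr),\qquad \varepsilon(n)\in\{0,1\},\ s(n)\in\mathcal E(K).
\]
The variety $X^{\{-1,0\}}$ is the disjoint union of four copies of $\mathcal E\times\mathcal E$, indexed by $(\varepsilon',\varepsilon)\in\{0,1\}^2$. On each of them the local defining map is the morphism $(s',s)\mapsto s-2s'-\varepsilon Q$ to the component $\{0\}\times\mathcal E$. So $\tau$ is an algebraic cellular automaton over $(\mathbb Z,X,K)$.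

Apply Lemma~\ref{lem:digit} with $Y=\{0,1\}$, $f=0$, $P=\mathcal E(K)$, $\lambda=[2]$ and $\varphi(\varepsilon)=\varepsilon Q$. As $1\notin f(Y)$, the map $\tau$ is not surjective. Condition (i) holds because $Q\neq O$. Here $D=\{-Q,O,Q\}$. For (ii), let $b_0,\dots,b_r\in\{-1,0,1\}$ satisfy $\bigl(\sum_j2^jb_j\bigr)Q=O$. Since $Q$ has infinite order, the integer $\sum_j2^jb_j$ is $0$. If some $b_j$ were nonzero and $j_0$ were the least such index, the sum would be $2^{j_0}$ times an odd integer. So all $b_j$ vanish, and $\tau$ is pre-injective.
\end{proof}

\begin{remark}
If $Q$ has finite order $m\ge2$, the binary digits $b_j$ of $m$ satisfy $\sum_j2^jb_jQ=O$, so (ii) fails and $\tau$ is not pre-injective.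
\end{remark}

\section{An irreducible affine threefold in characteristic $p$}\label{sec:A2}

Let $\operatorname{char}K=p>0$. We now keep $P=(K,+)$ and look for an irreducible replacement of the two-point set $Y$. In characteristic $p$ the additive group has the finite subgroup $\mathbb F_p$. The map $\wp(x)=x^p-x$ is an additive endomorphism of $K$ with kernel $\mathbb F_p$, so its fibers are the cosets of $\mathbb F_p$. With $Y=K$, $f=\wp$ and $\varphi(x)=x$, the digit set of Lemma~\ref{lem:digit} is $D=\mathbb F_p$, and condition (ii) holds when $\lambda$ is multiplication by an element transcendental over $\mathbb F_p$. The difficulty is that $\wp$ is surjective. We therefore lift $\wp$ to a surface fibered over the $x$-line, in such a way that the lift loses no more information than $\wp$ does but misses some points.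

Let
\[
S=\{(x,w,z)\in\mathbb A^3:\ \wp(x)\,z=w^2+w\}.
\]
The defining polynomial has degree $1$ in $z$, and its coefficients $x^p-x$ and $w^2+w$ are coprime in the unique factorization domain $K[x,w]$. By Gauss's lemma it is irreducible, so $S$ is an irreducible affine surface. Consider the fibers of the projection $x\colon S\to\mathbb A^1$. If $x\notin\mathbb F_p$, then $z$ is determined by $w$, and the fiber is one line with coordinate $w$. If $x\in\mathbb F_p$, the fiber consists of the two lines $w=0$ and $w=-1$, with coordinate $z$.

A lift of $\wp$ must send the fiber over $x$ into the fiber over $\eta=\wp(x)$. If $\eta=0$, then $x\in\mathbb F_p$ and two lines can go to two lines. If $\eta\in\mathbb F_p^\times$, then $x\notin\mathbb F_p$, and one line goes into a pair of disjoint lines, so one line of the pair is missed. The simplest second coordinate that equals $w$ for $\eta=0$ and vanishes for $\eta\in\mathbb F_p^\times$ is $W=(1-\eta^{p-1})w$. The equation of $S$ then forces the third coordinate to be $(W^2+W)/\wp(\eta)$, and this turns out to be a polynomial on $S$. Put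
\[
f(x,w,z)=\bigl(\eta,\ (1-\eta^{p-1})w,\ \eta^{p-2}w^2-z\bigr),\qquad\eta=\wp(x),
\]
with $\eta^0=1$ if $p=2$.

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(1)] $f$ maps $S$ to $S$.
\item[(2)] If $(x,w,z),(x',w',z')\in S$ have the same image under $f$, then $x-x'\in\mathbb F_p$, $w=w'$ and $z=z'$.
\item[(3)] The point $(1,-1,0)$ lies in $S$ but not in $f(S)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Put $m=\eta^{p-1}$, $W=(1-m)w$ and $Z=\eta^{p-2}w^2-z$. On $S$ we have $\eta z=w^2+w$, so $\eta Z=mw^2-w^2-w=(m-1)w^2-w$. Since $\wp(\eta)=(m-1)\eta$,
\[
\wp(\eta)Z=(m-1)\bigl((m-1)w^2-w\bigr)=(1-m)^2w^2+(1-m)w=W^2+W .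
\]

(2) The first coordinates give $\wp(x)=\wp(x')=\eta$, so $x-x'\in\ker\wp=\mathbb F_p$. If $\eta^{p-1}\ne1$, the second coordinates give $w=w'$, and then the third give $z=z'$. If $\eta^{p-1}=1$, the second coordinates vanish and carry no information. In this case $\eta^{p-2}=\eta^{-1}$ and $z=\eta^{-1}(w^2+w)$, so the third coordinate equals $-\eta^{-1}w$. It gives $w=w'$, and then $z=\eta^{-1}(w^2+w)=z'$.

(3) We have $\wp(1)\cdot0=0=(-1)^2+(-1)$. If the first coordinate $\eta$ of $f(x,w,z)$ is $1$, the second is $0\ne-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]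
Let $t\in K$ be transcendental over $\mathbb F_p$ and let $X=S\times\mathbb A^1$. This is the hypersurface in $\mathbb A^4$ with the equation of $S$, which is irreducible by the same argument, so $X$ is an irreducible affine variety of dimension $3$. Write a configuration as $(\sigma,s)$ with $\sigma(n)=(x(n),w(n),z(n))\in S$ and $s(n)\in K$, and define
\[
\tau(\sigma,s)(n)=\bigl(f(\sigma(n)),\ s(n)-t\,s(n-1)-x(n)\bigr).
\]
By Lemma~\ref{lem:S}(1) and (V2), $\tau$ is an algebraic cellular automaton over $(\mathbb Z,X,K)$. Apply Lemma~\ref{lem:digit} with $Y=S(K)$, $P=(K,+)$, $\lambda$ multiplication by $t$, and $\varphi(x,w,z)=x$. By Lemma~\ref{lem:S}(2), condition (i) holds and $D\subset\mathbb F_p$. A relation $\sum_je_jt^j=0$ with $e_j\in\mathbb F_p$ is trivial because $t$ is transcendental over $\mathbb F_p$, so (ii) holds and $\tau$ is pre-injective. By Lemma~\ref{lem:S}(3), the one-site pattern $((1,-1,0),0)$ does not occur in the image.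
\end{proof}

\begin{remark}
For $a\in\mathbb F_p$ the translation $(x,w,z)\mapsto(x+a,w,z)$ preserves $S$ and $f$, so $D=\mathbb F_p$. If $t$ is algebraic over $\mathbb F_p$, its minimal polynomial violates (ii) and $\tau$ is not pre-injective.
\end{remark}

\section{Affine space over a countable field}\label{sec:A1}

Over $\overline{\mathbb F}_p$ no pattern can be missing, by Theorem~\ref{thm:C}, so a different mechanism is needed. It is visible on the alphabet $\mathbb Z$, which is not a variety but is countable.

\begin{example}\label{ex:Z}
Let $\tau\colon\mathbb Z^{\mathbb Z}\to\mathbb Z^{\mathbb Z}$, $\tau(y)(n)=y(n)-2y(n-1)$. It is pre-injective, as one sees at the leftmost site where two inputs differ. The equation $\tau(y)=d$ is the recursion $y(n)=2y(n-1)+d(n)$, which can be solved on any half-line $n\ge n_0$ starting from $y(n_0-1)=0$. So every pattern occurs. Now let $d(n)=1$ for $n$ even and $d(n)=0$ for $n$ odd. A solution on all of $\mathbb Z$ would satisfy $y(0)=1+4+\dots+4^{j-1}+4^jy(-2j)$, so that $3y(0)+1=4^j(1+3y(-2j))$ is divisible by $4^j$ for every $j$. This forces $3y(0)+1=0$, which is impossible. The possible values of $y(0)$, given an arbitrary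 start at time $-k$, form a decreasing sequence of nonempty sets with empty intersection.
\end{example}

We imitate this with polynomial maps. The alphabet gets a second coordinate $z(n)$, copied to the output, which selects the map $g_{z(n)}$ applied at time $n$.

\begin{lemma}\label{lem:tri}
Let $g\colon\mathbb A^N\times\mathbb A^d\to\mathbb A^d$ be a morphism, write $g_z(y)=g(z,y)$, and define an algebraic cellular automaton over $(\mathbb Z,\mathbb A^{d+N},K)$ by
\[
\tau(y,z)(n)=\bigl(y(n)-g_{z(n)}(y(n-1)),\ z(n)\bigr),\qquad y(n)\in K^d,\ z(n)\in K^N .
\]
Then $\tau$ is pre-injective and every pattern occurs in its image. For $\zeta\colon\mathbb Z\to K^N$ put $h_0=\operatorname{id}$ and $h_k=g_{\zeta(0)}\circ g_{\zeta(-1)}\circ\dots\circ g_{\zeta(-k+1)}$ for $k\ge1$. If $\bigcap_kh_k(K^d)=\emptyset$, then $(0,\zeta)$ is not in the image of $\tau$.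
\end{lemma}

\begin{proof}
Let $(y,z)$ and $(y',z')$ differ at finitely many places and have the same image. Then $z=z'$. If $y\ne y'$, let $n$ be minimal with $y(n)\ne y'(n)$. The first coordinates give $y(n)-y'(n)=g_{z(n)}(y(n-1))-g_{z(n)}(y'(n-1))=0$, a contradiction.

Given $(b,\zeta)$ and $n_0\in\mathbb Z$, put $z=\zeta$, $y(n)=0$ for $n<n_0$, and $y(n)=b(n)+g_{\zeta(n)}(y(n-1))$ for $n\ge n_0$. Then $\tau(y,z)$ agrees with $(b,\zeta)$ at all $n\ge n_0$, so every pattern occurs.

If $\tau(y,z)=(0,\zeta)$, then $z=\zeta$ and $y(n)=g_{\zeta(n)}(y(n-1))$ for all $n$. Hence $y(0)=h_k(y(-k))$ for all $k$, and the intersection contains $y(0)$.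
\end{proof}

The sets $h_k(K^d)$ decrease with $k$. When $K$ is countable we can list the points $p_1,p_2,\dots$ of $K^d$ and try to remove them one at a time. To remove $p_j$ from the image of $h_k$, we must compose $h_k$ on the right with a map whose image avoids the fiber $\Phi=h_k^{-1}(p_j)$. This is manageable if $\Phi$ is finite. So we want a polynomial map $F$ with finite fibers that misses a set $B$, and enough automorphisms to move any finite set $\Phi$ into $B$.

\subsection{A map with finite fibers that misses a line}

For $d=1$ there is no such $F$, since nonconstant polynomial maps $K\to K$ are surjective. For $d=2$ the map $(u,v)\mapsto(1+uv,\,u+v+uv^2)$ has finite fibers and misses exactly one point, as the next proof shows. One point is not enough, because $\Phi$ may have several points and a bijection cannot merge them. A third coordinate turns the missing point into a line. Let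
\[
F(u,v,w)=(1+uv,\ u+v+uv^2,\ w),\qquad B=\{(0,0)\}\times K .
\]

\begin{lemma}\label{lem:F}
Every fiber of $F\colon K^3\to K^3$ has at most $2$ points, and $F(K^3)=K^3\setminus B$.
\end{lemma}

\begin{proof}
The equation $F(u,v,w)=(c,a,w)$ is equivalent to $uv=c-1$ and $u+cv=a$, because $u+v+uv^2=u+v(1+uv)$. These equations give $u^2-au+c(c-1)=u(u-a)+c\,uv=-cuv+cuv=0$, so $u$ takes at most two values. Moreover $u$ determines $v$: we have $v=(a-u)/c$ if $c\ne0$, and $v=-1/u$ if $c=0$. If $c=a=0$, then $u=a-cv=0$, contradicting $uv=-1$; so $B$ is missed. Conversely, if $c\neq0$, take a root $u$ of $u^2-au+c(c-1)$ and $v=(a-u)/c$; then $uv=u(a-u)/c=c-1$. If $c=0\ne a$, take $u=a$ and $v=-1/a$.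
\end{proof}

\subsection{Moving finite sets into the line}

If the points of $\Phi$ have distinct $w$-coordinates, a map $(u,v,w)\mapsto(u+q_1(w),v+q_2(w),w)$ with interpolation polynomials $q_1,q_2$ moves $\Phi$ into $B$. The degrees of $q_1,q_2$ grow with $|\Phi|$, whereas the maps $g_z$ have bounded degree. But the $h_k$ are compositions of arbitrary length, so it is enough to write these maps as compositions of maps from finitely many one-parameter families. For $y=(u,v,w)$ put
\begin{gather*}
e_1(y)=(1,0,0),\qquad e_2(y)=(0,1,0),\qquad e_3(y)=(0,0,u),\\
e_4(y)=(0,0,v),\qquad e_5(y)=(vw,0,0),\qquad e_6(y)=(0,uw,0),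
\end{gather*}
and $\rho_i^a(y)=y+ae_i(y)$ for $1\le i\le6$ and $a\in K$. Each $\rho_i^a$ changes one coordinate by an amount that does not involve that coordinate. Hence $\rho_i^a$ is a bijection of $K^3$ with inverse $\rho_i^{-a}$. Let $\Gamma$ be the group generated by all $\rho_i^a$. Since inverses of generators are generators, every element of $\Gamma$ is a finite composition of maps $\rho_i^a$.

\begin{lemma}\label{lem:move}
For every finite set $\Phi\subset K^3$ there is $\theta\in\Gamma$ with $\theta(\Phi)\subset B$.
\end{lemma}

\begin{proof}
For $j\ge0$ and $a\in K$ let $U_{j,a}(u,v,w)=(u+aw^j,v,w)$ and $V_{j,a}(u,v,w)=(u,v+aw^j,w)$. We show by induction on $j$ that these maps lie in $\Gamma$. We have $U_{0,a}=\rho_1^a$ and $V_{0,a}=\rho_2^a$. Applying $V_{j,a}$, $\rho_5^1$, $V_{j,-a}$, $\rho_5^{-1}$ in this order gives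
\begin{align*}
(u,v,w)&\mapsto(u,\,v+aw^j,\,w)\mapsto(u+vw+aw^{j+1},\,v+aw^j,\,w)\\
&\mapsto(u+vw+aw^{j+1},\,v,\,w)\mapsto(u+aw^{j+1},\,v,\,w),
\end{align*}
so $U_{j+1,a}=\rho_5^{-1}V_{j,-a}\rho_5^1V_{j,a}\in\Gamma$. Exchanging $u$ and $v$ exchanges $U_{j,a}$ with $V_{j,a}$ and $\rho_5^a$ with $\rho_6^a$, so $V_{j+1,a}=\rho_6^{-1}U_{j,-a}\rho_6^1U_{j,a}\in\Gamma$. Composing these maps, we find that $\Gamma$ contains $(u,v,w)\mapsto(u+q_1(w),v+q_2(w),w)$ for all $q_1,q_2\in K[w]$.

For distinct points $(u,v,w)$ and $(u',v',w')$ of $\Phi$, the polynomial $(w-w')+\alpha(u-u')+\beta(v-v')$ in the variables $\alpha,\beta$ is nonzero. The product of these polynomials over all pairs is nonzero, and $K$ is infinite, so the product does not vanish at some $(a,b)\in K^2$. The map $\rho_4^b\rho_3^a\colon(u,v,w)\mapsto(u,v,w+au+bv)$ sends $\Phi$ to points $(u_i,v_i,w_i)$ with distinct $w_i$. By Lagrange interpolation there are $q_1,q_2\in K[w]$ with $q_1(w_i)=-u_i$ and $q_2(w_i)=-v_i$ for all $i$. The corresponding element of $\Gamma$ sends $(u_i,v_i,w_i)$ to $(0,0,w_i)\in B$.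
\end{proof}

\subsection{Removing the points one at a time}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Put $e_7(y)=F(y)-y$ and define $g\colon\mathbb A^7\times\mathbb A^3\to\mathbb A^3$ by
\[
g_z(y)=y+\sum_{i=1}^7z_ie_i(y).
\]
Let $\tau$ be the automaton of Lemma~\ref{lem:tri} over $(\mathbb Z,\mathbb A^{10},K)$. It is pre-injective, and it remains to find $\zeta$ with $\bigcap_kh_k(K^3)=\emptyset$. Let $\mathcal S$ be the set consisting of $F$ and all $\rho_i^a$. Every map in $\mathcal S$ is of the form $g_z$: take $z$ with $z_i=a$ for $\rho_i^a$, or $z_7=1$ for $F$, and all other entries $0$. By Lemma~\ref{lem:F}, maps in $\mathcal S$ have finite fibers, and so do their compositions.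

Put $\zeta(n)=0$ for $n>0$. Since $K$ is countable, we can write $K^3=\{p_1,p_2,\dots\}$. We construct integers $0=k_0<k_1<k_2<\cdots$ and, at step $j$, the values $\zeta(-k)$ for $k_{j-1}\le k<k_j$, such that each $g_{\zeta(-k)}$ lies in $\mathcal S$ and $p_j\notin h_{k_j}(K^3)$. At step $j$ the map $h_{k_{j-1}}$ is already defined and the set $\Phi=h_{k_{j-1}}^{-1}(p_j)$ is finite. Choose $\theta\in\Gamma$ with $\theta(\Phi)\subset B$ by Lemma~\ref{lem:move}, and write $\theta^{-1}=\rho^{(1)}\circ\dots\circ\rho^{(r)}$ with generators $\rho^{(i)}$ of $\Gamma$. Put $k_j=k_{j-1}+r+1$, and choose $\zeta(-k_{j-1}),\dots,\zeta(-k_j+1)$ so that the corresponding maps $g_z$ are $\rho^{(1)},\dots,\rho^{(r)},F$, in this order. Then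
\[
h_{k_j}=h_{k_{j-1}}\circ\theta^{-1}\circ F .
\]
If $h_{k_j}(q)=p_j$, then $\theta^{-1}(F(q))\in\Phi$, so $F(q)\in\theta(\Phi)\subset B$, contradicting Lemma~\ref{lem:F}. Thus $p_j\notin h_{k_j}(K^3)$. As $k_j\to\infty$, this defines $\zeta$ on all of $\mathbb Z$, and no point of $K^3$ lies in $\bigcap_kh_k(K^3)$. By Lemma~\ref{lem:tri}, $\tau$ is not surjective.
\end{proof}

\begin{remark}
Countability is essential for this choice of $\zeta$. Let $K$ be uncountable and let $g_{\zeta(-k)}\in\mathcal S$ for all $k\ge0$. If $p\notin\bigcap_kh_k(K^3)$, take the largest $i$ with $p\in h_i(K^3)$, say $p=h_i(q)$. Then $q\notin g_{\zeta(-i)}(K^3)$, so $q\in B$ by Lemma~\ref{lem:F}. Let $L\subset K$ be the countable subfield generated by the entries of $\zeta$. For $q=(0,0,w)$ the coordinates of $h_i(q)$ lie in $L[w]$, so no two of them are algebraically independent over $L$. But $K$ contains elements $\alpha,\beta$ algebraically independent over $L$, since otherwise $K$ would be algebraic over a countable field. The point $(\alpha,\beta,0)$ lies in every $h_k(K^3)$.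
\end{remark}

\section{Cases in which the Myhill property holds}\label{sec:positive}

\subsection{From patterns to configurations}

For a finite alphabet, $A^G$ is compact and so the image of a cellular automaton is closed in the product topology. For an infinite alphabet we need a substitute, and completeness provides one. The solutions of $\tau(c)=d$ on larger and larger windows form an inverse system of nonempty sets. Its transition maps need not be surjective, so a solution on one window may fail to extend to the next. Completeness lets us pass to the solutions that extend to all larger windows.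

\begin{lemma}\label{lem:closed}
Let $G$ be a group, $X$ a complete variety over $K$, and $\tau$ an algebraic cellular automaton over $(G,X,K)$. If every pattern occurs in the image of $\tau$, then $\tau$ is surjective.
\end{lemma}

\begin{proof}
Let $\tau$ be given by $M$ and $f\colon X^M\to X$, inducing $\mu$. If $M=\emptyset$, replace it by $\{1_G\}$ and $f$ by its composition with $X\to\operatorname{Spec}K$; so we may assume $M\ne\emptyset$. By Lemma~\ref{lem:sub} we may replace $G$ by the subgroup generated by $M$ and assume that $G$ is countable. Let $F_0\subset F_1\subset\cdots$ be finite nonempty sets with union $G$, and put $E_n=F_nM$. Then $\bigcup_nE_n=G$, because $g=(gm^{-1})m$ for $m\in M$.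

Fix $d\in A^G$, and let $V_n\subset X^{E_n}(K)$ be the set of $u$ with $\mu((u(gm))_{m\in M})=d(g)$ for all $g\in F_n$. It is the preimage of the closed point $d|_{F_n}$ under the morphism $X^{E_n}\to X^{F_n}$ whose $g$-component is $f$ composed with the projection $u\mapsto(u(gm))_{m\in M}$. So $V_n$ is closed. It is nonempty, since the pattern $d|_{F_n}$ equals $\tau(c)|_{F_n}$ for some $c$, and $c|_{E_n}\in V_n$.

For $k\ge n$ let $\pi_{n,k}\colon X^{E_k}(K)\to X^{E_n}(K)$ be the restriction map. It sends $V_k$ into $V_n$ because $F_n\subset F_k$. It is the projection from $X^{E_k\setminus E_n}\times X^{E_n}$ to the second factor, and the first factor is complete, so $\pi_{n,k}(V_k)$ is closed by (V3). For fixed $n$ these nonempty closed sets decrease with $k$, since $\pi_{n,k+1}(V_{k+1})=\pi_{n,k}(\pi_{k,k+1}(V_{k+1}))\subset\pi_{n,k}(V_k)$. By (V1) they stabilize to a nonempty set $V_n'\subset V_n$. Taking $k$ large enough for both $n$ and $n+1$, we get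
\[
\pi_{n,n+1}(V'_{n+1})=\pi_{n,n+1}(\pi_{n+1,k}(V_k))=\pi_{n,k}(V_k)=V_n' .
\]
So we can choose $u_0\in V_0'$ and then inductively $u_{n+1}\in V'_{n+1}$ with $u_{n+1}|_{E_n}=u_n$. The $u_n$ glue to a configuration $c\in A^G$ with $c|_{E_n}=u_n\in V_n$. Hence $\tau(c)$ agrees with $d$ on every $F_n$, that is, $\tau(c)=d$.
\end{proof}

The automaton of Theorem~\ref{thm:A}(1) shows that the lemma fails without completeness. In that example the sets $\pi_{n,k}(V_k)$ need not stabilize, just as the sets $h_k(K^3)$ do not.

\subsection{The algebraic closure of a finite field}

Over $\overline{\mathbb F}_p$ the alphabet is a union of finite alphabets, each preserved by the local defining map. This reduces the occurrence of patterns to Theorem~\ref{thm:GoE}.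

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $K=\overline{\mathbb F}_p$ and let $\tau$ be given by $M$ and $f\colon X^M\to X$, inducing $\mu$. If $X=\emptyset$ there is nothing to prove. The field $K$ is the directed union of its finite subfields, and $X$ and $f$ are of finite presentation. By \cite[8.8.2]{EGA} there are a finite subfield $\mathbb F_q\subset K$, a scheme $X_0$ of finite type over $\mathbb F_q$ and an $\mathbb F_q$-morphism $f_0\colon X_0^M\to X_0$ such that $X=X_0\times_{\mathbb F_q}K$ and $f$ is the base change of $f_0$. (For affine $X$ this says that the finitely many polynomials defining $X$ and $f$ have coefficients in a finite field.)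

Then $A=X(K)=X_0(K)$. For $m\ge1$ put $A_m=X_0(\mathbb F_{q^m})\subset A$. Cover $X_0$ by finitely many affine open subschemes, each closed in an affine space over $\mathbb F_q$. In each chart a point of $A$ is a finite tuple of elements of $K$, and it lies in $A_m$ exactly when these coordinates lie in $\mathbb F_{q^m}$. Hence each $A_m$ is finite, $A_m\subset A_{mm'}$, and $A=\bigcup_mA_m$; in particular every finite subset of $A$ lies in some $A_m$. Since $f_0$ is an $\mathbb F_q$-morphism, it maps $\mathbb F_{q^m}$-points to $\mathbb F_{q^m}$-points, so $\mu(A_m^M)\subset A_m$. Therefore $\tau$ restricts to a cellular automaton $\tau_m\colon A_m^G\to A_m^G$ with finite alphabet, and $\tau_m$ is pre-injective because $\tau$ is. As $G$ is amenable, $\tau_m$ is surjective by Theorem~\ref{thm:GoE}.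

Let $\pi\in A^\Omega$ be a pattern. Choose $m$ with $\pi(\Omega)\subset A_m$, and extend $\pi$ to an element of $A_m^G$ by giving it one of its values at all sites outside $\Omega$. This configuration lies in $\tau_m(A_m^G)\subset\tau(A^G)$, so $\pi$ occurs in the image of $\tau$. If $X$ is complete, $\tau$ is surjective by Lemma~\ref{lem:closed}.

This proves the ``if'' part of the final equivalence. If $K$ is not the algebraic closure of a finite field, then it is not algebraic over a finite field, and Theorem~\ref{thm:B} with the amenable group $G=\mathbb Z$ shows that the Myhill property fails.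
\end{proof}

\subsection{Locally finite groups}

All counterexamples above let information travel along an infinite cyclic subgroup. In a locally finite group it cannot leave a finite coset.

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Let $\tau$ be pre-injective, given by $M$ and $f\colon X^M\to X$. The subgroup $H=\langle M\rangle$ is finite, and $\tau_H\colon A^H\to A^H$ is pre-injective by Lemma~\ref{lem:sub}. Any two elements of $A^H$ differ at finitely many places, so $\tau_H$ is injective. It is induced by the endomorphism of the $K$-scheme of finite type $X^H$ whose $h$-component is $f$ composed with the projection $u\mapsto(u(hm))_{m\in M}$. By Theorem~\ref{thm:Ax}, $\tau_H$ is surjective. By Lemma~\ref{lem:sub}, $\tau$ is injective and surjective.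
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ax}
Ax, \emph{Pacific J. Math.} 31 (1969).

\bibitem{CC}
Ceccherini-Silberstein and Coornaert, \emph{Cellular Automata and Groups}, Springer.

\bibitem{CCP}
Tullio Ceccherini-Silberstein, Michel Coornaert, and Xuan Kien Phung, \emph{On the Garden of Eden theorem for endomorphisms of symbolic algebraic varieties}, arXiv:1803.08906 (2018).

\bibitem{CMS}
Ceccherini-Silberstein, Mach\`i, and Scarabotti, \emph{Ann. Inst. Fourier} 49 (1999).

\bibitem{EGA}
EGA IV.

\end{thebibliography}
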